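\title{The bounded approximation property does not pass to the linearization of holomorphic Lipschitz functions}

\begin{abstract}
Let $\mathcal G_0(B_X)$ be the canonical predual of the space of holomorphic Lipschitz functions on the open unit ball of a complex Banach space $X$ that vanish at $0$. It is known that $X$ has the metric approximation property if and only if $\mathcal G_0(B_X)$ has it. We show that the bounded approximation property does not pass from $X$ to $\mathcal G_0(B_X)$: if $Y$ has the bounded but not the metric approximation property, then $X=\ell_1(Y)$ has the bounded approximation property and $\mathcal G_0(B_X)$ does not. A renorming of the trace class is such a $Y$. The proof rests on two facts: the best approximation constant is multiplicative under projective tensor products, and $\mathcal G_0(B_X)$ contains the $k$-fold projective tensor power of $Y$ as a $1$-complemented subspace for every $k$. The approximation property of $\mathcal G_0(B_X)$ does follow from the bounded approximation property of $X$.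
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces are complex and nonzero, operators are bounded and linear, and $B_X$ is the open unit ball of $X$. For a map $f$ from $B_X$ to a Banach space put
\[
L(f)=\sup\left\{\frac{\|f(x)-f(y)\|}{\|x-y\|}:\ x,y\in B_X,\ x\ne y\right\}.
\]
Let $\mathcal HL_0(B_X)$ be the Banach space of holomorphic functions $f\colon B_X\to\mathbb C$ with $f(0)=0$ and $L(f)<\infty$, normed by $L$. For $X=\mathbb C$ these are the primitives, vanishing at $0$, of the bounded holomorphic functions on the disk, and $L(f)=\sup|f'|$. By the Dixmier--Ng theorem $\mathcal HL_0(B_X)$ is a dual space. Its canonical predual $\mathcal G_0(B_X)$ is the closed linear span in $\mathcal HL_0(B_X)^*$ of the evaluations $\delta(x)\colon f\mapsto f(x)$, $x\in B_X$. It turns nonlinear maps into operators: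

\medskip\noindent
\textbf{Linearization property.} For every Banach space $V$ and every holomorphic $f\colon B_X\to V$ with $f(0)=0$ and $L(f)<\infty$ there is a unique operator $T_f\colon\mathcal G_0(B_X)\to V$ with $T_f\circ\delta=f$, and $\|T_f\|=L(f)$.
\medskip

Write $\mathcal F(Z)$ for the finite rank operators on a Banach space $Z$. The space $Z$ has the \emph{approximation property} (AP) if for every compact $K\subset Z$ and every $\varepsilon>0$ there is $T\in\mathcal F(Z)$ with $\|Tz-z\|<\varepsilon$ for all $z\in K$. For $\lambda\ge1$, it has the \emph{$\lambda$-BAP} if such a $T$ can always be found with $\|T\|\le\lambda$. The \emph{bounded approximation property} (BAP) is the $\lambda$-BAP for some $\lambda$, and the \emph{metric approximation property} (MAP) is the $1$-BAP. We measure these properties by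
\[
\lambda(Z)=\inf\{\lambda\ge1:\ Z\text{ has the }\lambda\text{-BAP}\}\in[1,\infty].
\]
A finite infimum is attained (Lemma~\ref{lem:basic}), so the BAP means $\lambda(Z)<\infty$ and the MAP means $\lambda(Z)=1$.

Two facts are known: $X$ is isometric to a $1$-complemented subspace of $\mathcal G_0(B_X)$ (the range of a projection of norm one), and $X$ has the MAP if and only if $\mathcal G_0(B_X)$ has the MAP. By the first fact the BAP passes from $\mathcal G_0(B_X)$ to $X$. The converse is the following question from \cite{ADGM}.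

\medskip\noindent
\textbf{Question.} Does $\mathcal G_0(B_X)$ have the BAP whenever $X$ has the BAP?
\medskip

The metric case suggests a positive answer. An operator $T$ on $X$ with $\|T\|\le1$ maps $B_X$ into itself, so $\delta\circ T$ linearizes to a contraction of $\mathcal G_0(B_X)$. If $\|T\|=\lambda>1$, then $\delta\circ T$ is not defined on all of $B_X$, but its homogeneous part of degree $m$ still makes sense, and it gives an operator of norm at most $\lambda^m$ (Section~\ref{sec:degrees}). So every degree separately is well approximated, and one may hope that the growth of $\lambda^m$ is a defect of the method. It is not, and the answer to the Question is no.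

To state the results, let $E$ be a finite- or infinite-dimensional Banach space with a normalized \emph{$1$-unconditional} Schauder basis $(e_i)$: $\|e_i\|=1$, and if $\sum b_ie_i$ converges and $|a_i|\le|b_i|$ for all $i$, then $\sum a_ie_i$ converges and $\|\sum a_ie_i\|\le\|\sum b_ie_i\|$. Examples are $\ell_p$ ($1\le p<\infty$) and $c_0$. Given Banach spaces $X_i$, the sum $(\bigoplus_iX_i)_E$ consists of all $x=(x_i)$, $x_i\in X_i$, for which $\sum\|x_i\|e_i$ converges in $E$, with $\|x\|=\|\sum\|x_i\|e_i\|_E$. We write $E(Y)$ if $X_i=Y$ for all $i$. The trace class on $\ell_2$ is denoted by $S_1(\ell_2)$.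

\begin{theorem}\label{thm:answer}
There is a Banach space $Y$ isomorphic to $S_1(\ell_2)$ with the BAP but not the MAP. For any $Y$ with the BAP and without the MAP and any infinite-dimensional $E$ as above, $X=E(Y)$ has the BAP with $\lambda(X)=\lambda(Y)$, but $\mathcal G_0(B_X)$ fails the BAP.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] For every Banach space $Y$ and every infinite-dimensional $E$ as above, with $X=E(Y)$, the following are equivalent: $Y$ has the MAP; $X$ has the MAP; $\mathcal G_0(B_X)$ has the MAP; $\mathcal G_0(B_X)$ has the BAP. So $\lambda(\mathcal G_0(B_X))\in\{1,\infty\}$.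
\item[(ii)] If $X$ has the BAP, then $\mathcal G_0(B_X)$ has the AP. So the spaces $\mathcal G_0(B_X)$ in Theorem~\ref{thm:answer} have the AP but not the BAP.
\item[(iii)] The BAP of $\mathcal G_0(B_X)$ is not invariant under isomorphisms of $X$: there are isomorphic spaces $X,X'$ such that $\mathcal G_0(B_{X'})$ has the MAP and $\mathcal G_0(B_X)$ fails the BAP.
\end{enumerate}
\end{theorem}

The lower bound $\lambda(\mathcal G_0(B_X))\ge\lambda(Y)^k$, valid for every $k$, comes from two results on the completed projective tensor product $\widehat\otimes_\pi$.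

\begin{theorem}\label{thm:compl}
Let $X=(\bigoplus_iX_i)_E$ and let $i_1,\dots,i_k$ be distinct indices. Then $X_{i_1}\widehat\otimes_\pi\cdots\widehat\otimes_\pi X_{i_k}$ is isometric to a $1$-complemented subspace of $\mathcal G_0(B_X)$. Hence $\lambda(\mathcal G_0(B_X))\ge\prod_j\lambda(X_{i_j})$.
\end{theorem}

\begin{theorem}\label{thm:mult}
$\lambda(Y\widehat\otimes_\pi Z)=\lambda(Y)\lambda(Z)$ for all Banach spaces $Y$ and $Z$.
\end{theorem}

\section{Background}\label{sec:background}

\subsection*{Approximation constants}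

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $\lambda(Z)<\infty$, then $Z$ has the $\lambda(Z)$-BAP.
\item[(b)] If $A\colon W\to Z$ and $B\colon Z\to W$ satisfy $BA=I_W$, then $\lambda(W)\le\|A\|\|B\|\lambda(Z)$. If moreover $\|A\|,\|B\|\le1$, then $A$ is an isometry onto a $1$-complemented subspace of $Z$.
\item[(c)] Let $S$ be an operator and $(S_a)$ a bounded net of operators on $Z$. If $S_az\to Sz$ for all $z$ in a set with dense linear span, then $S_a\to S$ uniformly on compact sets.
\item[(d)] $Z$ has the $\lambda$-BAP if and only if there is a net $(T_a)$ in $\mathcal F(Z)$ with $\|T_a\|\le\lambda$ and $T_az\to z$ for all $z$ in a set with dense linear span; the net can be taken with $T_az\to z$ for all $z\in Z$.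
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda=\lambda(Z)$, $K$ compact, $\varepsilon>0$. Take $\lambda'>\lambda$ with $(1-\lambda/\lambda')\|z\|<\varepsilon/2$ on $K$, and $T\in\mathcal F(Z)$ with $\|T\|\le\lambda'$ and $\|Tz-z\|<\varepsilon/2$ on $K$. Then $(\lambda/\lambda')T$ has norm at most $\lambda$, and $(\lambda/\lambda')Tz-z=(\lambda/\lambda')(Tz-z)-(1-\lambda/\lambda')z$ has norm less than $\varepsilon$ on $K$.

(b) If $T\in\mathcal F(Z)$ is within $\varepsilon$ of the identity on $A(K)$, then $\|BTAw-w\|=\|B(TAw-Aw)\|\le\|B\|\varepsilon$ on $K$, and $\|BTA\|\le\|A\|\|B\|\|T\|$. For contractions, $\|w\|=\|BAw\|\le\|Aw\|\le\|w\|$, and $AB$ is a projection of norm one onto $A(W)$.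

(c) Let $C$ bound all $\|S_a-S\|$. Given $K$ and $\varepsilon$, cover $K$ by finitely many balls of radius $\varepsilon$ with centers $z_j$ in the dense span. Eventually $\|(S_a-S)z_j\|<\varepsilon$ for all $j$, and then $\|(S_a-S)z\|<(C+1)\varepsilon$ on $K$.

(d) One direction is (c). For the other, index the approximating operators by pairs (finite set, $\varepsilon$).
\end{proof}

In particular the BAP is invariant under isomorphisms, and $\lambda(W)\le\lambda(Z)$ if $W$ is $1$-complemented in $Z$.

\subsection*{Projective tensor products}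

The space $X_1\widehat\otimes_\pi\cdots\widehat\otimes_\pi X_k$ is the completion of the algebraic tensor product in the norm $\|w\|=\inf\sum_n\|x_1^n\|\cdots\|x_k^n\|$, the infimum taken over all representations $w=\sum_nx_1^n\otimes\cdots\otimes x_k^n$. Elementary tensors have dense span and $\|x_1\otimes\cdots\otimes x_k\|=\prod\|x_j\|$. Every bounded $k$-linear map $M\colon X_1\times\cdots\times X_k\to V$ extends to a unique operator on the tensor product, with the same norm $\|M\|=\sup\{\|M(a_1,\dots,a_k)\|:\|a_j\|=1\}$. The product is associative up to isometry. Operators $A$ on $Y$ and $B$ on $Z$ give an operator $A\otimes B$ on $Y\widehat\otimes_\pi Z$ of norm at most $\|A\|\|B\|$. Functionals $y^*\in Y^*$, $z^*\in Z^*$ give \emph{slice maps}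
\[
\mathrm{id}_Y\otimes z^*\colon y\otimes z\mapsto z^*(z)y,\qquad y^*\otimes\mathrm{id}_Z\colon y\otimes z\mapsto y^*(y)z
\]
of norms $\|z^*\|$ and $\|y^*\|$, and a functional $y^*\otimes z^*$ of norm $\|y^*\|\|z^*\|$ with
\begin{equation}\label{eq:slice}
y^*\circ(\mathrm{id}_Y\otimes z^*)=y^*\otimes z^*=z^*\circ(y^*\otimes\mathrm{id}_Z).
\end{equation}

\subsection*{Holomorphic maps}

A map $f\colon B_X\to V$ is holomorphic if it is complex Fr\'echet differentiable at every point. A continuous $m$-homogeneous polynomial is a map $P(x)=\check P(x,\dots,x)$ with $\check P$ a bounded symmetric $m$-linear map; it is holomorphic, and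
\begin{equation}\label{eq:multinomial}
P\Big(\sum_{j=1}^kc_jv_j\Big)=\sum_{|\alpha|=m}\frac{m!}{\alpha!}\,c^\alpha\,\check P(v_1^{\alpha_1},\dots,v_k^{\alpha_k}),
\end{equation}
where $v_j^{\alpha_j}$ means $v_j$ repeated $\alpha_j$ times. We use two textbook facts.
\begin{enumerate}
\item[(H1)] If $f\colon B_X\to V$ is continuous and $\varphi\circ f$ is holomorphic for every $\varphi\in V^*$, then $f$ is holomorphic.
\item[(H2)] If $f\colon B_X\to V$ is holomorphic and $\|f\|\le C$, there are continuous $m$-homogeneous polynomials $P_m$, the Taylor polynomials of $f$ at $0$, with $f(x)=\sum_{m\ge0}P_m(x)$ and $\|P_m(x)\|\le C\|x\|^m$. So the series converges uniformly on $rB_X$ for each $r<1$.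
\end{enumerate}
Fact (H2) applies to the maps in the linearization property, since $\|f(x)\|\le L(f)\|x\|$. It also applies to $\delta$ itself. Indeed
\begin{equation}\label{eq:deltalip}
\|\delta(x)-\delta(y)\|=\sup_{L(f)\le1}|f(x)-f(y)|\le\|x-y\|,\qquad\delta(0)=0,
\end{equation}
and $\delta$ is holomorphic by (H1), because the functionals on $\mathcal G_0(B_X)$ are the elements $f$ of $\mathcal HL_0(B_X)$, acting by $\delta(x)\mapsto f(x)$. Integrals of continuous vector-valued functions below are Riemann integrals; they commute with operators.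

\section{Approximation degree by degree}\label{sec:degrees}

We prove Theorem~\ref{thm:more}(ii) first, because the proof shows where the powers $\lambda^m$ come from.

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Let $D_m\colon X\to\mathcal G_0(B_X)$ be the Taylor polynomials of $\delta$; $D_0=0$. Integrating $\delta(e^{i\theta}x)=\sum_je^{ij\theta}D_j(x)$ term by term gives, for $x\in B_X$,
\begin{equation}\label{eq:Dm}
\frac1{2\pi}\int_0^{2\pi}e^{-im\theta}\delta(e^{i\theta}x)\,d\theta=\begin{cases}D_m(x),&m\ge1,\\0,&m\le0.\end{cases}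
\end{equation}
By \eqref{eq:deltalip} the integrands for $x$ and $y$ differ by at most $\|x-y\|$, so $L(D_m)\le1$ on $B_X$. Let $\Pi_m=T_{D_m}$, an operator on $\mathcal G_0(B_X)$ with $\|\Pi_m\|\le1$ and $\Pi_m\delta(x)=D_m(x)$.

\emph{Step 1: reduction to finitely many degrees.} To apply Lemma~\ref{lem:basic}(c) we need a bounded sequence of combinations of the $\Pi_m$. Averages against a positive kernel provide one. The Fej\'er kernel
\[
F_n(\theta)=\sum_{|m|\le n}\Big(1-\frac{|m|}{n+1}\Big)e^{-im\theta}=\frac1{n+1}\Big|\sum_{j=0}^ne^{ij\theta}\Big|^2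
\]
is nonnegative with mean value $1$. Put $c_{n,m}=1-\frac m{n+1}$ and $\Sigma_n=\sum_{m=1}^nc_{n,m}\Pi_m$. By \eqref{eq:Dm},
\[
h_n(x):=\Sigma_n\delta(x)=\sum_{m=1}^nc_{n,m}D_m(x)=\frac1{2\pi}\int_0^{2\pi}F_n(\theta)\,\delta(e^{i\theta}x)\,d\theta .
\]
The sum shows that $h_n$ is holomorphic with $h_n(0)=0$, and the integral shows that $L(h_n)\le1$. By uniqueness $\Sigma_n=T_{h_n}$, so $\|\Sigma_n\|\le1$. Since $\sum_m\|D_m(x)\|\le\sum_m\|x\|^m<\infty$ and $c_{n,m}\to1$ for each $m$, we have $\Sigma_n\delta(x)\to\sum_mD_m(x)=\delta(x)$. Thus $\Sigma_n\to I$ uniformly on compact sets.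

\emph{Step 2: a single degree.} Let $T\in\mathcal F(X)$, $T\ne0$. The polynomial $D_m$ is defined on all of $X$, so $D_m\circ T$ makes sense whatever $\|T\|$ is. For $x,y\in B_X$ the points $Tx/\|T\|$ and $Ty/\|T\|$ lie in $B_X$ and are at distance at most $\|x-y\|$, so
\[
\|D_m(Tx)-D_m(Ty)\|=\|T\|^m\,\big\|D_m(Tx/\|T\|)-D_m(Ty/\|T\|)\big\|\le\|T\|^m\|x-y\|.
\]
Linearizing $D_m\circ T$ gives an operator $C_{T,m}$ on $\mathcal G_0(B_X)$ with $\|C_{T,m}\|\le\|T\|^m$ and $C_{T,m}\delta(x)=D_m(Tx)$. If $v_1,\dots,v_r$ is a basis of $T(X)$, then by \eqref{eq:multinomial} all values $D_m(Tx)$ lie in the span of the finitely many vectors $\check D_m(v_1^{\alpha_1},\dots,v_r^{\alpha_r})$. This span is closed, so it contains the range of $C_{T,m}$, which therefore has finite rank. Now let $(T_a)$ be a net in $\mathcal F(X)$ with $\|T_a\|\le\lambda(X)$ and $T_a\to I_X$ pointwise; eventually $T_a\ne0$. Then $C_{T_a,m}\delta(x)=D_m(T_ax)\to D_m(x)=\Pi_m\delta(x)$ and $\|C_{T_a,m}\|\le\lambda(X)^m$. This is where the BAP of $X$ is used. By Lemma~\ref{lem:basic}(c),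 $C_{T_a,m}\to\Pi_m$ uniformly on compact sets.

\emph{Step 3.} Given a compact $K$ and $\varepsilon>0$, choose $n$ such that $\Sigma_n$ is within $\varepsilon/2$ of $I$ on $K$, and then $a$ such that $C_{T_a,m}$ is within $\varepsilon/(2n)$ of $\Pi_m$ on $K$ for $m\le n$. The finite rank operator $\sum_{m=1}^nc_{n,m}C_{T_a,m}$ is within $\varepsilon$ of $I$ on $K$.
\end{proof}

\begin{remark}[The metric case]\label{rem:map}
If $\lambda(X)=1$, the operator of Step 3 is a contraction, and we recover the known fact that $\mathcal G_0(B_X)$ has the MAP. Indeed, for $\|T\|\le1$ the map $\delta\circ T$ is holomorphic on $B_X$ with $L(\delta\circ T)\le1$, and $\sum_mc_{n,m}C_{T,m}=\Sigma_nT_{\delta\circ T}$, since both sides send $\delta(x)$ to $h_n(Tx)$. If $\lambda(X)>1$, the proof only gives the bound $\sum_mc_{n,m}\lambda(X)^m$, which is unbounded in $n$.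
\end{remark}

\begin{remark}[Each degree has the BAP]\label{rem:degree}
Applying $\Pi_m$ to \eqref{eq:Dm} gives $\Pi_mD_m(x)=\frac1{2\pi}\int e^{-im\theta}D_m(e^{i\theta}x)\,d\theta=D_m(x)$, so $\Pi_m$ is a contractive projection. Its range $\mathcal G^m$ is closed and contains $D_m(Tx)=\|T\|^mD_m(Tx/\|T\|)$, hence the range of $C_{T,m}$. Restricting Step 2 to $\mathcal G^m$ gives $\lambda(\mathcal G^m)\le\lambda(X)^m$.
\end{remark}

\section{Tensor products inside $\mathcal G_0(B_X)$}\label{sec:compl}

We now look for subspaces of $\mathcal G_0(B_X)$ that force large constants. By Lemma~\ref{lem:basic}(b) we need operators $W\to\mathcal G_0(B_X)\to W$ with composition $I_W$, and we must control the product of their norms: since $\lambda(Y)$ may be close to $1$, a loss $C^k$ in degree $k$ with $C\ge\lambda(Y)$ would cancel the gain $\lambda(Y)^k$. The smallest case shows how to lose nothing.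

\begin{example}[Two summands]\label{ex:two}
Let $X=Y\oplus_1Z$, with norm $\|y\|+\|z\|$, and $W=Y\widehat\otimes_\pi Z$. The map $g(y,z)=y\otimes z$ is a $2$-homogeneous polynomial, and at a point of $B_X$
\[
\|dg(y,z)(h,h')\|=\|h\otimes z+y\otimes h'\|\le\|h\|\|z\|+\|y\|\|h'\|\le\|h\|+\|h'\|.
\]
So $L(g)\le1$ and $T_g\colon\mathcal G_0(B_X)\to W$ is a contraction. In the other direction, an element of $\mathcal G_0(B_X)$ that depends bilinearly on $(y,z)$ must pair with $f\in\mathcal HL_0(B_X)$ to give a bilinear form. There is one at hand: the second Taylor polynomial of $f$ splits as $P_2(y,0)+\Lambda_f(y,z)+P_2(0,z)$ with $\Lambda_f(y,z)=2\check P_2((y,0),(0,z))$. Rotating the two coordinates \emph{independently} isolates the middle term: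
\[
\Lambda_f(y,z)=\frac1{(2\pi)^2}\int_0^{2\pi}\!\!\int_0^{2\pi}e^{-i(\theta+\phi)}f(e^{i\theta}y,e^{i\phi}z)\,d\theta\,d\phi,\qquad(y,z)\in B_X,
\]
because a term of degree $p$ in $y$ and $q$ in $z$ picks up the factor $e^{i(p-1)\theta}e^{i(q-1)\phi}$. These rotations are isometries of $X$, so $\Lambda_f$ has Lipschitz constant at most $L(f)$ on $B_X$. Let $a\in Y$, $b\in Z$ be unit vectors and compare the points $(\tau a,tb)$ and $(0,tb)$, where $\tau,t>0$ and $\tau+t<1$: we get $\tau t|\Lambda_f(a,b)|\le L(f)\tau$. Letting $t\to1$ gives $\|\Lambda_f\|\le L(f)$. Hence $J(y\otimes z)=(f\mapsto\Lambda_f(y,z))$ defines a contraction $J$. It is given by the same integral with $\delta$ in place of $f$, and $T_gJ(y\otimes z)$ is the same integral with $g$ in place of $f$, which equals $y\otimes z$.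

The points must be chosen where the derivative of $g$ is largest. Comparing $(a/2,b/2)$ with the origin only gives $\|\Lambda_f\|\le4L(f)$.
\end{example}

In general the two estimates of Example~\ref{ex:two} are the two halves of one identity. Let $X=(\bigoplus_iX_i)_E$. To simplify notation let $i_j=j$ for $1\le j\le k$; the order of the indices plays no role. Put
\[
\gamma=\sup\Big\{\sum_{i=1}^ks_i\prod_{j\ne i}t_j:\ s_i,t_i\ge0,\ \Big\|\sum_{i\le k}s_ie_i\Big\|_E\le1,\ \Big\|\sum_{i\le k}t_ie_i\Big\|_E<1\Big\},
\]
where $j$ ranges over $1,\dots,k$. Admissible $s_i,t_i$ are at most $1$, so $\gamma\le k$, and $s=(1,0,\dots,0)$, $t_i=1/(2k)$ shows $\gamma>0$. For $k=1$ we have $\gamma=1$. For $E=c_0$ we have $\gamma=k$. For $E=\ell_1$ and $k\ge2$ the best $s$ is a basis vector, and the arithmetic-geometric mean inequality gives $\gamma=(k-1)^{-(k-1)}$.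

\begin{lemma}\label{lem:gamma}
Let $\Lambda\colon X_1\times\cdots\times X_k\to V$ be bounded and $k$-linear, and let $p_\Lambda(x)=\Lambda(x_1,\dots,x_k)$ for $x\in B_X$. Then $L(p_\Lambda)=\gamma\|\Lambda\|$.
\end{lemma}

\begin{proof}
The derivative of $p_\Lambda$ at $x$ in the direction $h$ is $\sum_{i\le k}\Lambda(x_1,\dots,h_i,\dots,x_k)$, with $h_i$ in the $i$-th place. Let $x\in B_X$ and $\|h\|\le1$. By $1$-unconditionality $s_i=\|h_i\|$ and $t_i=\|x_i\|$ are admissible in the definition of $\gamma$, so the derivative has norm at most $\gamma\|\Lambda\|$. Integrating along segments, which stay in $B_X$ by convexity, gives $L(p_\Lambda)\le\gamma\|\Lambda\|$.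

Conversely let $a_i\in X_i$ be unit vectors and $s,t$ admissible. The point $x$ with coordinates $t_1a_1,\dots,t_ka_k,0,\dots$ lies in $B_X$, the direction $h$ with coordinates $s_1a_1,\dots,s_ka_k,0,\dots$ has $\|h\|\le1$, and the derivative is $\big(\sum_is_i\prod_{j\ne i}t_j\big)\Lambda(a_1,\dots,a_k)$. As a limit of difference quotients it has norm at most $L(p_\Lambda)$. Take the supremum over $s,t$ and the $a_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
Let $W=X_1\widehat\otimes_\pi\cdots\widehat\otimes_\pi X_k$, and regard each $X_j$ as a subspace of $X$.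

\emph{The map onto $W$.} Let $g(x)=\gamma^{-1}x_1\otimes\cdots\otimes x_k$, a continuous $k$-homogeneous polynomial. The $k$-linear map $\otimes$ has norm one, so $L(g)=1$ by Lemma~\ref{lem:gamma}, and $\|T_g\|=1$.

\emph{The multilinear part of a function.} For $\theta\in[0,2\pi]^k$ put $|\theta|=\theta_1+\dots+\theta_k$ and $U_\theta x=\sum_{j\le k}e^{i\theta_j}x_j$. By $1$-unconditionality $\|U_\theta\|\le1$. For $f\in\mathcal HL_0(B_X)$ with Taylor polynomials $P_m$ let $\Lambda_f(x_1,\dots,x_k)=k!\,\check P_k(x_1,\dots,x_k)$, a bounded $k$-linear form on $X_1\times\dots\times X_k$. We claim that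
\begin{equation}\label{eq:average}
\Lambda_f(x_1,\dots,x_k)=\frac1{(2\pi)^k}\int_{[0,2\pi]^k}e^{-i|\theta|}f(U_\theta x)\,d\theta,\qquad x\in B_X.
\end{equation}
Since $\|U_\theta x\|\le\|x\|<1$, (H2) lets us integrate $f(U_\theta x)=\sum_mP_m(U_\theta x)$ term by term. By \eqref{eq:multinomial},
\[
e^{-i|\theta|}P_m(U_\theta x)=\sum_{|\alpha|=m}\frac{m!}{\alpha!}\prod_{j\le k}e^{i(\alpha_j-1)\theta_j}\ \check P_m(x_1^{\alpha_1},\dots,x_k^{\alpha_k}),
\]
and only the term $\alpha=(1,\dots,1)$, $m=k$, has nonzero mean. This proves \eqref{eq:average}. The integrands for $x$ and $y$ differ by at most $L(f)\|U_\theta(x-y)\|\le L(f)\|x-y\|$, so $L(p_{\Lambda_f})\le L(f)$, and Lemma~\ref{lem:gamma} gives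
\begin{equation}\label{eq:lambdabound}
\gamma\|\Lambda_f\|\le L(f).
\end{equation}

\emph{The map from $W$.} Define $M(x_1,\dots,x_k)\in\mathcal HL_0(B_X)^*$ by $f\mapsto\gamma\Lambda_f(x_1,\dots,x_k)$. The map $M$ is $k$-linear, and $\|M\|\le1$ by \eqref{eq:lambdabound}. We must check that its values lie in the subspace $\mathcal G_0(B_X)$. If $x=\sum_{j\le k}x_j\in B_X$, then
\begin{equation}\label{eq:M}
M(x_1,\dots,x_k)=\frac\gamma{(2\pi)^k}\int_{[0,2\pi]^k}e^{-i|\theta|}\,\delta(U_\theta x)\,d\theta .
\end{equation}
Indeed the integrand is a continuous $\mathcal G_0(B_X)$-valued function by \eqref{eq:deltalip}, so the integral exists in $\mathcal G_0(B_X)$, and by \eqref{eq:average} both sides take the same value at each $f$. By multilinearity all values of $M$ are scalar multiples of such integrals. So $M$ extends to an operator $J\colon W\to\mathcal G_0(B_X)$ with $\|J\|\le1$.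

\emph{The composition.} Apply $T_g$ to \eqref{eq:M} and use $g(U_\theta x)=\gamma^{-1}e^{i|\theta|}x_1\otimes\cdots\otimes x_k$: this gives $T_gJ(x_1\otimes\cdots\otimes x_k)=x_1\otimes\cdots\otimes x_k$ when $\sum_jx_j\in B_X$. Such tensors have dense span, so $T_gJ=I_W$. By Lemma~\ref{lem:basic}(b), $J$ is an isometry onto a $1$-complemented subspace and $\lambda(\mathcal G_0(B_X))\ge\lambda(W)$. Finally $\lambda(W)=\prod_j\lambda(X_j)$ by Theorem~\ref{thm:mult}, associativity and induction; the proof of Theorem~\ref{thm:mult} below is independent of this section.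
\end{proof}

For $E=\mathbb C$ and $k=1$ this is the known complementation of $X$ in $\mathcal G_0(B_X)$.

\begin{remark}[Why distinct summands]\label{rem:distinct}
Lemma~\ref{lem:gamma} says that the ratio of the Lipschitz constant to the multilinear norm is the same for all $\Lambda$. For general $k$-homogeneous polynomials this fails. On $\ell_1^k$, $k\ge2$, the polynomial $P(z)=z_1^k$ has $L(P)=k$ and $\|\check P\|=1$, while $Q(z)=z_1\cdots z_k$ has $L(Q)=(k-1)^{-(k-1)}$ by Lemma~\ref{lem:gamma} and $\check Q(e_1,\dots,e_k)=1/k!$. So $L(Q)/\|\check Q\|\le k!/(k-1)^{k-1}$, which decays exponentially by Stirling's formula. The sum structure of $X$ is what removes this discrepancy. We do not claim that $\mathcal G_0(B_X)$ fails the BAP for every $X$ without the MAP.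
\end{remark}

\section{Multiplicativity of the approximation constant}\label{sec:mult}

The inequality $\lambda(Y\widehat\otimes_\pi Z)\le\lambda(Y)\lambda(Z)$ comes from tensoring approximating operators. The reverse inequality must exclude all finite rank operators on the tensor product, not only those of the form $A\otimes B$. Complementation is too weak: if $\|z_0\|=\|z_0^*\|=z_0^*(z_0)=1$, then $y\mapsto y\otimes z_0$ and $\mathrm{id}_Y\otimes z_0^*$ show $\lambda(Y\widehat\otimes_\pi Z)\ge\lambda(Y)$, which leads only to $\max(\lambda(Y),\lambda(Z))$. We therefore pass to the dual description, in which the failure of the $\alpha$-BAP is witnessed by a single object, and we tensor the witnesses.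

A \emph{test family} in $Z$ is a countable family $u=(z_n^*,z_n)_n$ in $Z^*\times Z$ with $\sum\|z_n^*\|\|z_n\|<\infty$. For an operator $S$ on $Z$ put $\langle u,S\rangle=\sum_nz_n^*(Sz_n)$, and let
\[
\operatorname{tr}u=\langle u,I\rangle,\qquad N(u)=\sup\{|\langle u,S\rangle|:\ S\in\mathcal F(Z),\ \|S\|\le1\}.
\]
Thus $N(u)$ is what contractive finite rank operators can see of $u$. The functional $\langle u,\cdot\rangle$ is continuous in the operator norm, so
\begin{equation}\label{eq:closure}
|\langle u,S\rangle|\le N(u)\|S\|\quad\text{for all $S$ in the norm closure $\overline{\mathcal F(Z)}$.}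
\end{equation}

\begin{lemma}\label{lem:trace}
\begin{enumerate}
\item[(a)] If $Z$ has the $\lambda$-BAP, then $|\operatorname{tr}u|\le\lambda N(u)$ for every test family $u$.
\item[(b)] If $0<\alpha<\lambda(Z)$, there is a test family $u$ with $|\operatorname{tr}u|>\alpha N(u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We rescale $u$ so that the $z_n$ lie in a compact set. Discard the pairs with $a_n:=\|z_n^*\|\|z_n\|=0$ and let $r_n=\sum_{j\ge n}a_j$. Then $a_n/\sqrt{r_n}\le2(\sqrt{r_n}-\sqrt{r_{n+1}})$ is summable. Replace $z_n$ by $\sqrt{r_n}\,z_n/\|z_n\|$ and $z_n^*$ by $\|z_n\|z_n^*/\sqrt{r_n}$. This does not change $\langle u,\cdot\rangle$, and now $K=\{z_n\}\cup\{0\}$ is compact and $\sum\|z_n^*\|<\infty$. Given $\varepsilon>0$, take $T\in\mathcal F(Z)$ with $\|T\|\le\lambda$ and $\|Tz-z\|<\varepsilon$ on $K$. Then $|\operatorname{tr}u|\le|\langle u,T\rangle|+\varepsilon\sum\|z_n^*\|\le\lambda N(u)+\varepsilon\sum\|z_n^*\|$.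

(b) If $\alpha<1$, take one pair with $\|z^*\|=\|z\|=z^*(z)=1$; then $\operatorname{tr}u=1$ and $N(u)\le1$. Let $1\le\alpha<\lambda(Z)$. Let $\tau$ be the locally convex topology of uniform convergence on compact sets on the space of all operators on $Z$. Failure of the $\alpha$-BAP means that $I$ is not in the $\tau$-closure of the convex set $C=\{T\in\mathcal F(Z):\|T\|\le\alpha\}$. By the Hahn--Banach theorem there is a $\tau$-continuous linear functional $\Psi$ with $\operatorname{Re}\Psi(I)>\sup_C\operatorname{Re}\Psi$, and $\sup_C\operatorname{Re}\Psi=\sup_C|\Psi|$ because $C$ is invariant under unimodular scalars. By Grothendieck's theorem \cite[Prop.~1.e.3]{LT}, every $\tau$-continuous linear functional has the form $\Psi=\langle u,\cdot\rangle$ for a test family $u$. Then $|\operatorname{tr}u|>\sup_C|\Psi|=\alpha N(u)$.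
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mult}]
Let $W=Y\widehat\otimes_\pi Z$.

\emph{Upper bound.} We may assume that both constants are finite. Take nets $T_a\to I_Y$ and $R_b\to I_Z$ pointwise, of finite rank, with $\|T_a\|\le\lambda(Y)$ and $\|R_b\|\le\lambda(Z)$. The operator $T_a\otimes R_b$ has norm at most $\lambda(Y)\lambda(Z)$ and range in the finite-dimensional space $T_a(Y)\otimes R_b(Z)$, and
\[
\|T_ay\otimes R_bz-y\otimes z\|\le\|T_ay-y\|\,\lambda(Z)\|z\|+\|y\|\|R_bz-z\|\to0.
\]
Lemma~\ref{lem:basic}(d) applies.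

\emph{Lower bound.} Let $0<\alpha<\lambda(Y)$ and $0<\beta<\lambda(Z)$. By Lemma~\ref{lem:trace}(b) choose test families $u=(y_n^*,y_n)$ in $Y$ and $v=(z_m^*,z_m)$ in $Z$ with $|\operatorname{tr}u|>\alpha N(u)$ and $|\operatorname{tr}v|>\beta N(v)$. Then $w=(y_n^*\otimes z_m^*,\,y_n\otimes z_m)_{n,m}$ is a test family in $W$ with $\operatorname{tr}w=\operatorname{tr}u\operatorname{tr}v$. The point is to show $N(w)\le N(u)N(v)$.

Let $S\in\mathcal F(W)$, $\|S\|\le1$. We sum over $m$ first, which leaves an operator on $Y$, the partial trace of $S$ against $v$: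
\[
Ry=\sum_m(\mathrm{id}_Y\otimes z_m^*)\,S(y\otimes z_m).
\]
(For $S=A\otimes B$ this is $R=\langle v,B\rangle A$.) The $m$-th summand factors through $S$, so it has finite rank, and its norm is at most $\|z_m^*\|\|z_m\|$. Hence $R\in\overline{\mathcal F(Y)}$. The triangle inequality bounds $\|R\|$ only by $\sum\|z_m^*\|\|z_m\|$. To get the bound $N(v)$, we slice $S$ in the other variable. For $y\in Y$, $y^*\in Y^*$ the operator $S_{y,y^*}z=(y^*\otimes\mathrm{id}_Z)S(y\otimes z)$ on $Z$ has finite rank and norm at most $\|y\|\|y^*\|$, and by \eqref{eq:slice}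
\[
y^*(Ry)=\sum_m(y^*\otimes z_m^*)S(y\otimes z_m)=\sum_mz_m^*(S_{y,y^*}z_m)=\langle v,S_{y,y^*}\rangle .
\]
So $|y^*(Ry)|\le N(v)\|y\|\|y^*\|$, that is, $\|R\|\le N(v)$. The double series $\langle w,S\rangle$ converges absolutely, so by the first equality above and \eqref{eq:closure}
\[
|\langle w,S\rangle|=\Big|\sum_ny_n^*(Ry_n)\Big|=|\langle u,R\rangle|\le N(u)\|R\|\le N(u)N(v).
\]
Therefore $|\operatorname{tr}w|=|\operatorname{tr}u||\operatorname{tr}v|>\alpha\beta N(u)N(v)\ge\alpha\beta N(w)$. If $\alpha\beta\ge1$, then $W$ fails the $\alpha\beta$-BAP by Lemma~\ref{lem:trace}(a), so $\lambda(W)\ge\alpha\beta$. If $\alpha\beta<1$, this holds because $\lambda(W)\ge1$. Let $\alpha\uparrow\lambda(Y)$ and $\beta\uparrow\lambda(Z)$.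
\end{proof}

\section{A space with the BAP and without the MAP}\label{sec:renorm}

If $T$ is close to the identity on a finite subset of $Z$, then $T^*$ is close to the identity of $Z^*$ only in the weak$^*$ sense. We choose a norm whose dual ball is thin away from a finite-dimensional subspace $F\subset Z^*$. A contraction $T^*$ for such a norm maps the ball of $F$ almost into $F$, where weak$^*$ closeness implies norm closeness.

\begin{lemma}\label{lem:renorm}
If $Z$ has the BAP and $Z^*$ fails the AP, then $Z$ has an equivalent norm with the BAP and without the MAP.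
\end{lemma}

\begin{proof}
Every equivalent norm has the BAP; this is the only use of the first hypothesis. Let $\overline B_Z$ and $\overline B_{Z^*}$ be the closed unit balls. Since $Z^*$ fails the AP, after scaling there are a compact $K\subset\overline B_{Z^*}$ and $\eta>0$ such that no $R\in\mathcal F(Z^*)$ satisfies $\sup_{f\in K}\|Rf-f\|<\eta$. Fix $0<\varepsilon<1$ with $7\varepsilon<\eta$. Let $F\subset Z^*$ be the span of a finite $\varepsilon^2$-net of $K$ contained in $K$, with closed unit ball $\overline B_F$, and put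
\[
\nu(z)=\max\Big(\varepsilon\|z\|,\ \sup_{f\in\overline B_F}|f(z)|\Big),\qquad\varepsilon\|z\|\le\nu(z)\le\|z\|.
\]

\emph{The dual ball.} Let $D$ be the convex hull of $\varepsilon\overline B_{Z^*}\cup\overline B_F$. It is balanced, $\nu(z)=\sup_{\varphi\in D}|\varphi(z)|$, and it is weak$^*$ compact as the image of $[0,1]\times\varepsilon\overline B_{Z^*}\times\overline B_F$ under $(t,\varphi,\psi)\mapsto t\varphi+(1-t)\psi$. By the bipolar theorem, a convex, balanced, weak$^*$ closed set $D$ contains every functional $\varphi$ with $|\varphi(z)|\le\sup_{\psi\in D}|\psi(z)|$ for all $z$. So every $\varphi\in Z^*$ with $|\varphi|\le\nu$ has the form $\varphi=\varepsilon b+h$ with $b\in\overline B_{Z^*}$, $h\in\overline B_F$.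

\emph{Approximation on $F$.} Suppose that $(Z,\nu)$ has the MAP. Choose a finite set $A\subset\overline B_Z$ with $\max_{a\in A}|f(a)|\ge\frac12\|f\|$ for $f\in F$: take a finite $\frac14$-net $(f_i)$ of the unit sphere of $F$ and $a_i\in\overline B_Z$ with $|f_i(a_i)|\ge\frac34$. (Here $F\ne0$, since otherwise $R=0$ would be within $\varepsilon^2<\eta$ of the identity on $K$.) Take $T\in\mathcal F(Z)$ with $\nu(Tz)\le\nu(z)$ for all $z$ and $\nu(Ta-a)\le\varepsilon^2$, hence $\|Ta-a\|\le\varepsilon$, for $a\in A$. Let $f\in\overline B_F$. Then $|T^*f(z)|=|f(Tz)|\le\nu(Tz)\le\nu(z)$, so $T^*f=\varepsilon b+h$ as above. For $a\in A$,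
\[
|(f-h)(a)|\le|f(a-Ta)|+\varepsilon|b(a)|\le2\varepsilon .
\]
As $f-h\in F$, we get $\|f-h\|\le4\varepsilon$ and $\|T^*f-f\|\le5\varepsilon$.

\emph{Approximation on $K$.} In the original norm $T$ need not be a contraction: we only have $\|Tz\|\le\varepsilon^{-1}\nu(Tz)\le\varepsilon^{-1}\nu(z)\le\varepsilon^{-1}\|z\|$. This is why the net has mesh $\varepsilon^2$. For $f\in K$ pick $f'$ in the net with $\|f-f'\|\le\varepsilon^2$; then $f'\in\overline B_F$ and
\[
\|T^*f-f\|\le\|T^*\|\|f-f'\|+\|T^*f'-f'\|+\|f'-f\|\le\varepsilon+5\varepsilon+\varepsilon^2\le7\varepsilon<\eta .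
\]
Since $T^*$ has finite rank, this contradicts the choice of $K$ and $\eta$.
\end{proof}

\begin{proposition}\label{prop:Y}
$S_1(\ell_2)$ has the MAP, and there is $Y$ isomorphic to $S_1(\ell_2)$ with $1<\lambda(Y)<\infty$.
\end{proposition}

\begin{proof}
Recall that $S_1(\ell_2)$ is the space of operators $a$ on $\ell_2$ with $\|a\|_1=\operatorname{tr}(a^*a)^{1/2}<\infty$, that $\|bac\|_1\le\|b\|\|a\|_1\|c\|$, that the rank one operators $a_{\xi,\zeta}=\langle\cdot,\zeta\rangle\xi$ have norm $\|\xi\|\|\zeta\|$ and dense span, and that the dual space is $B(\ell_2)$. Let $p_n$ be the orthogonal projection onto the first $n$ coordinates. The map $a\mapsto p_nap_n$ is a contraction of $S_1(\ell_2)$ with range the $n\times n$ matrices, and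
\[
\|p_na_{\xi,\zeta}p_n-a_{\xi,\zeta}\|_1=\|a_{p_n\xi,p_n\zeta}-a_{\xi,\zeta}\|_1\le\|p_n\xi-\xi\|\|\zeta\|+\|\xi\|\|p_n\zeta-\zeta\|\to0.
\]
So $S_1(\ell_2)$ has the MAP by Lemma~\ref{lem:basic}(d). Its dual $B(\ell_2)$ fails the AP by Szankowski's theorem \cite{Sz}. Apply Lemma~\ref{lem:renorm}.
\end{proof}

\section{The counterexample and the dichotomy}\label{sec:final}

Summing copies of $Y$ does not raise the constant of the space, while it supplies as many summands as Theorem~\ref{thm:compl} can use.

\begin{lemma}\label{lem:sum}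
$\lambda(E(Y))=\lambda(Y)$ for every Banach space $Y$ and every infinite-dimensional $E$.
\end{lemma}

\begin{proof}
Let $X=E(Y)$. The inclusion of $Y$ as first coordinate and the first coordinate map are contractions, so $\lambda(Y)\le\lambda(X)$ by Lemma~\ref{lem:basic}(b). For the converse let $\lambda(Y)<\infty$, $K\subset X$ compact and $\varepsilon>0$. The truncations $Q_Nx=(x_1,\dots,x_N,0,\dots)$ are contractions, and $\|x-Q_Nx\|=\|\sum_{i>N}\|x_i\|e_i\|_E\to0$. By Lemma~\ref{lem:basic}(c) there is $N$ with $\|Q_Nx-x\|<\varepsilon/2$ on $K$. The set $K'=\{x_i:x\in K,\ i\le N\}$ is compact in $Y$. Choose $T\in\mathcal F(Y)$ with $\|T\|\le\lambda(Y)$ and $\|Ty-y\|<\varepsilon/(2N)$ on $K'$. The operator $\widetilde Tx=(Tx_1,\dots,Tx_N,0,\dots)$ has finite rank, $\|\widetilde T\|\le\lambda(Y)$ by $1$-unconditionality, and $\|\widetilde Tx-Q_Nx\|\le\sum_{i\le N}\|Tx_i-x_i\|<\varepsilon/2$ on $K$.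
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The space $Y$ exists by Proposition~\ref{prop:Y}. Let $1<\lambda(Y)<\infty$ and $X=E(Y)$ with $\dim E=\infty$. By Lemma~\ref{lem:sum}, $\lambda(X)=\lambda(Y)<\infty$. Since $E$ is infinite-dimensional, Theorem~\ref{thm:compl} applies with every $k$ and gives $\lambda(\mathcal G_0(B_X))\ge\lambda(Y)^k$. Since $\lambda(Y)>1$, this forces $\lambda(\mathcal G_0(B_X))=\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i) and (iii)]
(i) If $Y$ has the MAP, so does $X$ by Lemma~\ref{lem:sum}. If $X$ has the MAP, so does $\mathcal G_0(B_X)$, by the known result recovered in Remark~\ref{rem:map}. The MAP implies the BAP. If $\mathcal G_0(B_X)$ has the $C$-BAP, then $\lambda(Y)^k\le C$ for all $k$ by Theorem~\ref{thm:compl}, so $\lambda(Y)=1$.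

(iii) Let $Y$ be as in Proposition~\ref{prop:Y}. An isomorphism of $Y$ onto $S_1(\ell_2)$, applied in each coordinate, is an isomorphism of $X=\ell_1(Y)$ onto $X'=\ell_1(S_1(\ell_2))$. By (i), $\mathcal G_0(B_{X'})$ has the MAP and $\mathcal G_0(B_X)$ fails the BAP.
\end{proof}

\begin{remark}[The bound $\lambda^m$ is attained]
Let $X=E(Y)$ with $\dim E=\infty$ and $\lambda(Y)<\infty$. Apply $\Pi_k$ to \eqref{eq:M}, insert \eqref{eq:Dm}, use $e^{i\phi}U_\theta x=U_\theta(e^{i\phi}x)$ and exchange the integrals:
\[
\Pi_kM(x_1,\dots,x_k)=\frac1{2\pi}\int_0^{2\pi}e^{-ik\phi}M(e^{i\phi}x_1,\dots,e^{i\phi}x_k)\,d\phi=M(x_1,\dots,x_k).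
\]
So the $1$-complemented subspace $J(W)$ lies in $\mathcal G^k$, and $\lambda(\mathcal G^k)\ge\lambda(W)=\lambda(Y)^k=\lambda(X)^k$. With Remark~\ref{rem:degree}, $\lambda(\mathcal G^k)=\lambda(X)^k$ for every $k\ge1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ADGM}
Richard Aron, Ver\'onica Dimant, Luis C. Garc\'ia-Lirola, Manuel Maestre,
\emph{Linearization of holomorphic Lipschitz functions},
arXiv:2304.07149 (2023).

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces I}.

\bibitem{Sz}
A. Szankowski,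
\emph{$B(H)$ does not have the approximation property},
Acta Math. 147 (1981), 89--108.

\end{thebibliography}
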